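# Polynomial maps between spheres and the largest power of two below $n$

## Two theorems on non-constant polynomial maps

For $n\ge 1$ let $\mathbb S^n\subset\mathbb R^{n+1}$ be the round unit sphere. A map $\mathbb S^n\to\mathbb S^r\subset\mathbb R^{r+1}$ is *polynomial* if it is the restriction to $\mathbb S^n$ of a map $\mathbb R^{n+1}\to\mathbb R^{r+1}$ whose coordinates are polynomials, not necessarily homogeneous. Let $q(n)$ be the least integer $r\ge 0$ for which a non-constant polynomial map $\mathbb S^n\to\mathbb S^r$ exists.

**Theorem 1.** If $2^k\le n<2^{k+1}$, then $q(n)=2^k$. Equivalently, for $n,r\ge 1$ there is a non-constant polynomial map $\mathbb S^n\to\mathbb S^r$ if and only if $r\ge 2^{\lfloor \log_2 n\rfloor}$. In particular, for $1\le r\le n-1$, Wood's sufficient condition for non-existence (there is a power of $2$ in $\{r+1,\dots,n\}$) is also necessary.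

**Theorem 2.** There is a non-constant polynomial map $\mathbb S^{49}\to\mathbb S^{32}$ of degree $4$ whose restriction to a great sphere $\mathbb S^{48}$ is non-constant. Hence there is a non-constant polynomial map $\mathbb S^{48}\to\mathbb S^{47}$, and $q(48)=q(49)=32$.

The values of $q$ in Theorem 2 are contained in Theorem 1. The degree is not, and Theorem 2 has a short explicit proof that shows the main mechanism in one step. We shall prove it first.

## What has to be proved, and what Wood's theorem gives

*Degree.* The degree of a polynomial map $F$ on $\mathbb S^n$ is the least degree of a polynomial map on $\mathbb R^{n+1}$ that restricts to $F$. The restriction matters: $|v|^2$ has degree $2$ on $\mathbb R^{n+1}$, but on $\mathbb S^n$ it is the constant $1$.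

*Great spheres.* A great sphere is the intersection of a sphere with a linear subspace. Restricting a polynomial map to a great sphere of the source gives a polynomial map. So does composing with a great-sphere inclusion $\mathbb S^r\subset\mathbb S^{r'}$, $r\le r'$, in the target. Hence a non-constant polynomial map $\mathbb S^n\to\mathbb S^r$ exists for every $r\ge q(n)$, and the two formulations in Theorem 1 say the same thing. The identity map shows $q(n)\le n$.

The lower bound for $q$ is quoted.

**Theorem 3 (Wood).** Let $1\le r\le n-1$ and suppose that $\{r+1,\dots,n\}$ contains a power of $2$. Then every polynomial map $\mathbb S^n\to\mathbb S^r$ is constant.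

If $2^k\le n<2^{k+1}$ and $1\le r<2^k$, then $r\le n-1$ and $2^k\in\{r+1,\dots,n\}$, so Wood's theorem applies. For $r=0$ the target is two points and $\mathbb S^n$ is connected. Therefore
$$q(n)\ge 2^k\qquad\text{whenever } 2^k\le n<2^{k+1}. \tag{1}$$
For $n=2^k$ the identity map gives equality. In general, the task is to construct maps: for each $k$ we want a polynomial map $\mathbb S^{2^{k+1}-1}\to\mathbb S^{2^k}$ that stays non-constant on suitable great spheres $\mathbb S^n$, for every $n$ with $2^k\le n<2^{k+1}$.

The problem is taken from Cekić and Lefeuvre, "Isospectral connections, ergodicity of frame flows, and polynomial maps between spheres", arXiv:2209.11109 (2022). The known values listed there are $q(2)=q(3)=2$, $q(4)=\dots=q(7)=4$, $q(8)=\dots=q(15)=8$, $q(16)=\dots=q(31)=16$ and $q(32)=\dots=q(47)=32$, and the first unknown value is said to seem to be $q(48)$: is there a non-constant polynomial map $\mathbb S^{48}\to\mathbb S^{47}$? One further fact is recorded about that case. By Yiu's classification of quadratic polynomial maps between spheres, such a map, if it exists, has degree at least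 $3$.

## The cases $n\le 3$ by hand

For $n=1$, the target $\mathbb S^0$ is excluded by connectedness and the identity works, so $q(1)=1$.

For $n\ge2$ we can exclude the target $\mathbb S^1$ without Wood's theorem. Let $F=f+ig:\mathbb S^n\to\mathbb S^1\subset\mathbb C$ be polynomial. On a great circle, parametrized by $z=e^{i\theta}$, the map $F$ becomes a Laurent polynomial $p(z)=\sum_j c_jz^j$ with $|p|=1$ on $|z|=1$. Put $p^*(z)=\sum_j\overline{c_j}z^{-j}$. On the unit circle $p^*=\overline p$, so $p\,p^*=1$ there, hence $p\,p^*=1$ as Laurent polynomials. The units of $\mathbb C[z,z^{-1}]$ are the monomials $cz^d$ with $c\ne0$, so $p=cz^d$. The great circle is null-homotopic in $\mathbb S^n$ because $n\ge2$, so the winding number $d$ of $p$ is $0$, and $F$ is constant on the circle. Any two points of $\mathbb S^n$ lie on a common great circle, so $F$ is constant.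

Consequently $q(2)=2$ and $q(3)\ge2$. The Hopf map shows $q(3)=2$. On $\mathbb S^3\subset\mathbb R^2\times\mathbb R^2\ni(x,y)$ it is
$$(x,y)\mapsto\big(1-2|y|^2,\ 2W_yx\big)\in\mathbb R\times\mathbb R^2,\qquad W_y=\begin{pmatrix}y_1&-y_2\\ y_2&y_1\end{pmatrix}. \tag{2}$$
Since $W_y^TW_y=|y|^2I_2$ and $|x|^2=1-|y|^2$ on the sphere, the squared length of the image is $(1-2|y|^2)^2+4|y|^2(1-|y|^2)=1$.

## The Hopf construction and where it stops

Nothing in (2) used $m=2$ except the matrix. Suppose $W_y$ is an $m\times m$ matrix whose entries are linear forms in $y\in\mathbb R^p$, with $W_y^TW_y=|y|^2I_m$. Then formula (2) gives a polynomial map $\mathbb S^{m+p-1}\to\mathbb S^m$ of degree at most $2$, whose first coordinate is $1-2|y|^2=-1+2|x|^2$. With $p=m$ this is a map $\mathbb S^{2m-1}\to\mathbb S^m$, and it stays non-constant when all but one of the coordinates of $x$ are put equal to zero. That is exactly what we want with $m=2^k$. Multiplication by $y$ in $\mathbb R,\mathbb C$, the quaternions and the octonions gives such matrices for $m=1,2,4,8$. Together with (1) this proves Theorem 1 for all $n\le 15$.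

It stops at $m=16$. Hurwitz's theorem says that if the entries of $W_y$ are linear forms in $y\in\mathbb R^m$ and $W_y^TW_y=|y|^2I_m$, then $m\in\{1,2,4,8\}$.

Allowing non-linear polynomial entries does not help by itself. Suppose $W$ is a $16\times16$ matrix over $\mathbb R[y_1,\dots,y_{16}]$ with $W^TW=(y_1^2+\dots+y_{16}^2)I$. Each column satisfies $\sum_iw_{ij}^2=y_1^2+\dots+y_{16}^2$. If $d$ is the largest degree in column $j$, then the part of degree $2d$ on the left is a sum of squares of real forms, not all zero, so it does not cancel, and $2d=2$. Setting $y=0$ gives $\sum_iw_{ij}(0)^2=0$, so there are no constant terms. So the entries are linear forms, and Hurwitz's theorem gives a contradiction.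

For the map $\mathbb S^{48}\to\mathbb S^{47}$ no linear family will do either. For instance, a linear family of $32\times32$ matrices in $17$ variables would give a non-constant map $\mathbb S^{48}\to\mathbb S^{32}\subset\mathbb S^{47}$ of degree at most $2$, which Yiu's result forbids.

So the quantity $|y|^2$ in the formula has to be replaced by something else.

## A Hopf construction with polynomial weights

The computation in (2) used two facts: the first coordinate is $1-2\varepsilon$ with $\varepsilon=|y|^2$, and the rest has squared length $4\varepsilon(1-\varepsilon)$. We keep this shape and let $\varepsilon$ be another polynomial.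

**Lemma 4.** Let $m,p\ge1$, $A=\mathbb R[y_1,\dots,y_p]$ and $s=1-\sum_{i=1}^p y_i^2$. Suppose $\varepsilon,\delta\in A$ satisfy
$$\varepsilon+s\,\delta=1, \tag{3}$$
and $E,D$ are $m\times m$ matrices over $A$ with $E^TE=\varepsilon I$ and $D^TD=\delta I$. Then
$$F(x,y)=\big(1-2\varepsilon(y),\ 2E(y)D(y)x\big)\in\mathbb R\times\mathbb R^m$$
restricts to a polynomial map $\mathbb S^{m+p-1}\to\mathbb S^m$, where $\mathbb S^{m+p-1}\subset\mathbb R^m\times\mathbb R^p$. If $\delta\neq0$ in $A$ and $X\subset\mathbb R^m$ is a linear subspace with $\dim X\ge1$, then $F$ is non-constant on the great sphere $\mathbb S^{m+p-1}\cap(X\times\mathbb R^p)$.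

*Proof.* On the sphere $|x|^2=1-|y|^2=s(y)$. Therefore
$$|2EDx|^2=4\,x^TD^TE^TEDx=4\varepsilon\delta|x|^2=4\varepsilon\, s\delta=4\varepsilon(1-\varepsilon),$$
and $|F|^2=(1-2\varepsilon)^2+4\varepsilon(1-\varepsilon)=1$.

For the second claim, the first coordinate on the sphere is
$$1-2\varepsilon=-1+2s\delta=-1+2|x|^2\delta(y). \tag{4}$$
It equals $-1$ at the points with $x=0$. A diagonal entry of $D^TD$ shows that $\delta$ is a sum of squares, so $\delta\ge0$ everywhere. A non-zero polynomial does not vanish identically on an open ball, so there is $y$ with $|y|<1$ and $\delta(y)>0$. Choose $x\in X$ with $|x|^2=1-|y|^2>0$. At $(x,y)$ the first coordinate is larger than $-1$. $\square$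

The classical case is $\varepsilon=|y|^2$, $\delta=1$. Now $\delta$ may vary. For Theorem 1 it suffices to find, with $m=p=2^k$, a solution of (3) with $\delta\ne0$ in which both $\varepsilon$ and $\delta$ admit matrices as in the lemma.

## Polynomials that are multiplied by matrices

Let $A=\mathbb R[y_1,\dots,y_p]$.

**Definition.** For $j\ge0$ let $\mathcal S_j\subset A$ be the set of $\sigma\in A$ for which there is a $2^j\times2^j$ matrix $W$ over $A$ with $W^TW=\sigma I$.

*Examples.* $\mathcal S_0$ is the set of squares in $A$. $\mathcal S_1$ is the set of sums of two squares: a first column $(a,b)^T$ of $W$ gives $\sigma=a^2+b^2$, and conversely the matrix in (2) with $y_1,y_2$ replaced by $a,b$ works. If $p=8$, then $y_1^2+\dots+y_8^2\in\mathcal S_3$ by the octonions. If $p=16$, then $y_1^2+\dots+y_{16}^2\notin\mathcal S_4$, as shown above. The polynomial $y_1$ lies in no $\mathcal S_j$, because a diagonal entry of $W^TW$ is never negative.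

We need one remark before the rules of calculation. If $W^TW=\sigma I$, then also
$$WW^T=\sigma I. \tag{5}$$
Indeed, if $\sigma\ne0$, then $\sigma^{-1}W^T$ is a left inverse of the square matrix $W$ over the fraction field of $A$, hence also a right inverse. If $\sigma=0$, each diagonal entry of $W^TW$ is a sum of squares of real polynomials that equals $0$, so all entries of $W$ are $0$.

**Lemma 5.**

1. Every element of $\mathcal S_j$ is a sum of squares in $A$.
2. $\mathcal S_j$ is closed under multiplication.
3. $\mathcal S_j\subset\mathcal S_{j+1}$.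
4. If $\sigma\in\mathcal S_j$ and $a,b\in A$, then $a^2+b^2\sigma\in\mathcal S_{j+1}$.

*Proof.* (1) Look at a diagonal entry of $W^TW$.

(2) If $W_i^TW_i=\sigma_iI$ for $i=1,2$, then $(W_1W_2)^T(W_1W_2)=W_2^T(\sigma_1I)W_2=\sigma_1\sigma_2I$.

(3) Use the block matrix $\mathrm{diag}(W,W)$.

(4) Let $W^TW=\sigma I$ and put
$$M=\begin{pmatrix}aI&-bW\\ bW^T&aI\end{pmatrix},\qquad M^T=\begin{pmatrix}aI&bW\\ -bW^T&aI\end{pmatrix}. \tag{6}$$
The diagonal blocks of $M^TM$ are $a^2I+b^2WW^T$ and $b^2W^TW+a^2I$. Both equal $(a^2+b^2\sigma)I$, the first one by (5). The off-diagonal blocks are $-abW+abW=0$ and $-abW^T+abW^T=0$. $\square$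

Rule (4) alone adds only one square at each doubling of the size of the matrix. What we would like is that the sum of any two elements of $\mathcal S_j$ lies in $\mathcal S_{j+1}$, because then $2^k$ squares would collapse in $k$ rounds. This is false. For $p=16$ the polynomials $y_1^2+\dots+y_8^2$ and $y_9^2+\dots+y_{16}^2$ are in $\mathcal S_3$, and their sum is not in $\mathcal S_4$.

## Merging two summands

For $P_1,P_2\in\mathcal S_j$, the sum $P_1+P_2$ may fail to lie in $\mathcal S_{j+1}$, but after multiplication by $P_1$ it does not fail:
$$P_1(P_1+P_2)=P_1^2+P_1P_2\in\mathcal S_{j+1}$$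
by Lemma 5(2),(4). So suppose we have an identity $P_1+P_2+\dots+P_l+R=1$ and multiply all of it by $P_1$. The first two terms combine well, but the right side has become $P_1$, and we need it to be $1$. Multiply by $4P_1$ instead. The right side is then $4P_1$, and we must add $1-4P_1$ to both sides. On the left there is a term $4P_1^2$ to absorb it, and
$$4P_1^2+(1-4P_1)=(1-2P_1)^2$$
is a square again. The merged term $(1-2P_1)^2+4P_1P_2$ still has the form $a^2+b^2\sigma$, and the right side is $1$.

**Lemma 6 (merging).** If $P_1+P_2+\dots+P_l+R=1$ in a commutative ring, with $l\ge2$, then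
$$\big[(1-2P_1)^2+4P_1P_2\big]+\sum_{i=3}^l4P_1P_i+4P_1R=1.$$

*Proof.* The left side is $1-4P_1+4P_1^2+4P_1(P_2+\dots+P_l+R)=1-4P_1+4P_1^2+4P_1(1-P_1)=1$. $\square$

Let us see the smallest case. For $p=2$ start from $y_1^2+y_2^2+s=1$ with $s=1-y_1^2-y_2^2$. Merging $P_1=y_1^2$ and $P_2=y_2^2$ with $R=s$ gives
$$\varepsilon=(1-2y_1^2)^2+4y_1^2y_2^2,\qquad \delta=4y_1^2,$$
with matrices
$$E=\begin{pmatrix}1-2y_1^2&-2y_1y_2\\ 2y_1y_2&1-2y_1^2\end{pmatrix},\qquad D=2y_1I_2.$$
Lemma 4 produces a map $\mathbb S^3\to\mathbb S^2$ other than the Hopf map:
$$\big(-1+8y_1^2|x|^2,\ 4y_1[(1-2y_1^2)x_1-2y_1y_2x_2],\ 4y_1[2y_1y_2x_1+(1-2y_1^2)x_2]\big).$$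
On the circle $x=(\cos\theta,0)$, $y=(\sin\theta,0)$ it is $(-1+2\sin^22\theta,\ 2\sin2\theta\cos2\theta,\ 0)=(-\cos4\theta,\ \sin4\theta,\ 0)$, which has length $1$.

## One merge gives a map from the 49-sphere to the 32-sphere

We now prove Theorem 2. The idea is to merge two blocks of nine squares, each handled by $16\times 16$ matrices.

**Step 1: matrices for nine squares.** This step shows that a sum of nine squares of variables is in $\mathcal S_4$. Identify $\mathbb R^8$ with the octonions, which have a bilinear product satisfying $|wz|=|w||z|$, and let $L_w$ be the matrix of $z\mapsto wz$. It is linear in $w$. We have $z^TL_w^TL_wz=|wz|^2=|w|^2|z|^2$ for all $z$, and a symmetric matrix is determined by its quadratic form, so $L_w^TL_w=|w|^2I_8$. By (5), $L_wL_w^T=|w|^2I_8$ as well. For $u=(a,w)\in\mathbb R\times\mathbb R^8=\mathbb R^9$, the matrix (6) with $b=1$ and $W=L_w$ is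
$$U_u=\begin{pmatrix}aI_8&-L_w\\ L_w^T&aI_8\end{pmatrix},\qquad U_u^TU_u=U_uU_u^T=|u|^2I_{16}.$$

**Step 2: the merge.** This step produces $\varepsilon,\delta,E,D$ for Lemma 4. Take $m=32$, $p=18$ and $y=(u,v)\in\mathbb R^9\times\mathbb R^9$, with $\mu=|u|^2$ and $\nu=|v|^2$. Here $s=1-\mu-\nu$. Apply Lemma 6 to $\nu+\mu+s=1$ with $P_1=\nu$, $P_2=\mu$, $R=s$. The result is (3) with
$$\varepsilon=(1-2\nu)^2+4\mu\nu,\qquad\delta=4\nu.$$
Let $W=U_uU_v$, so that $W^TW=WW^T=\mu\nu I_{16}$, and put
$$E=\begin{pmatrix}(1-2\nu)I_{16}&-2W\\ 2W^T&(1-2\nu)I_{16}\end{pmatrix},\qquad D=2\begin{pmatrix}U_v&0\\0&U_v\end{pmatrix}.$$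
Here $E$ is the matrix (6) with $a=1-2\nu$ and $b=2$, so $E^TE=\varepsilon I_{32}$. Also $D^TD=4\nu I_{32}=\delta I_{32}$. Lemma 4 gives a polynomial map
$$F(x,u,v)=\big(1-2\varepsilon,\ 2EDx\big):\ \mathbb S^{49}\to\mathbb S^{32}.$$

**Step 3: the degree is exactly $4$.** The polynomial $\varepsilon$ has degree $4$. The entries of $E$ have degree at most $2$ and those of $D$ degree $1$, so $EDx$ has degree at most $4$. Hence the degree of $F$ is at most $4$. By (4), the first coordinate on the sphere is $-1+8|x|^2|v|^2$. On the circle $x=\cos\theta\,e$, $u=0$, $v=\sin\theta\,f$ with unit vectors $e\in\mathbb R^{32}$, $f\in\mathbb R^9$, it equals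
$$-1+8\cos^2\theta\sin^2\theta=-1+2\sin^22\theta=-\cos4\theta.$$
A polynomial of degree at most $3$ restricts on this circle to a linear combination of the functions $1,\cos j\theta,\sin j\theta$ with $1\le j\le3$. All of these are orthogonal to $\cos4\theta$ on $[0,2\pi]$, so none of their combinations is $-\cos4\theta$. So the degree is $4$.

**Step 4: restriction to a great $48$-sphere.** This step moves from $49$ to $48$. Let $X\subset\mathbb R^{32}$ be a coordinate subspace of dimension $31$. The great sphere $\mathbb S^{49}\cap(X\times\mathbb R^{18})$ is an $\mathbb S^{48}$. By Lemma 4, $F$ is non-constant on it; explicitly, the first coordinate is $-1$ where $x=0$ and $1$ where $|x|^2=|v|^2=\tfrac12$, $u=0$. The circle in Step 3 can be chosen with $e\in X$, so the restriction again has degree $4$, in agreement with Yiu's bound. Composing with a great-sphere inclusion $\mathbb S^{32}\subset\mathbb S^{47}$ gives a non-constant polynomial map $\mathbb S^{48}\to\mathbb S^{47}$.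

**Step 5: the values of $q$.** We have shown $q(48),q(49)\le32$, and (1) with $k=5$ gives $q(48),q(49)\ge32$. This proves Theorem 2. $\blacksquare$

## Collapsing $2^k$ squares in $k$ rounds

For Theorem 1 we take $p=2^k$ and start from the identity $y_1^2+\dots+y_{2^k}^2+s=1$, with all summands in $\mathcal S_0$. In each round we merge the summands in pairs. This halves their number and raises the index of $\mathcal S_j$ by one. After $k$ rounds one summand $\varepsilon\in\mathcal S_k$ is left.

A merge multiplies every other summand by $4P_1$, including those merged earlier in the same round. We must check that this does no harm. Let us do the first round for $k=2$ explicitly. Start with $y_1^2,y_2^2,y_3^2,y_4^2$ and $\delta=1$. Merging the first two gives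
$$Q_1=(1-2y_1^2)^2+4y_1^2y_2^2,\qquad 4y_1^2y_3^2,\qquad 4y_1^2y_4^2,\qquad\delta=4y_1^2.$$
The last two summands are still squares, so they are still in $\mathcal S_0$. Merge them, with $P_1=4y_1^2y_3^2$. Everything else is multiplied by $16y_1^2y_3^2$:
$$Q_1'=16y_1^2y_3^2\,Q_1,\qquad Q_2=(1-8y_1^2y_3^2)^2+64y_1^4y_3^2y_4^2,\qquad \delta'=64y_1^4y_3^2.$$
Check: $Q_1+4y_1^2s=1-4y_1^2(y_3^2+y_4^2)$, so $Q_1'+s\delta'=16y_1^2y_3^2-64y_1^4y_3^2(y_3^2+y_4^2)$. Also $Q_2=1-16y_1^2y_3^2+64y_1^4y_3^4+64y_1^4y_3^2y_4^2$. The sum of the two is $1$. Both $Q_1'$ and $Q_2$ lie in $\mathcal S_1$. The second round merges them into $\varepsilon=(1-2Q_1')^2+4Q_1'Q_2\in\mathcal S_2$, with $\delta=4Q_1'\delta'$.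

**Proposition 7.** Let $k\ge0$, $A=\mathbb R[y_1,\dots,y_{2^k}]$ and $s=1-\sum y_i^2$. For each $0\le j\le k$ there are non-zero $P_1,\dots,P_{2^{k-j}}\in\mathcal S_j$ and a non-zero $\delta\in\mathcal S_j$ with
$$P_1+\dots+P_{2^{k-j}}+s\,\delta=1\quad\text{in }A.$$

*Proof.* We use induction on $j$. For $j=0$ take $P_i=y_i^2$ and $\delta=1$.

Suppose the statement holds for some $j<k$. There are $2^{k-j}\ge2$ summands. Group them into pairs and treat the pairs one after another. For each pair apply Lemma 6 with the current pair as $(P_1,P_2)$, all other current summands, merged or not, as $P_3,\dots,P_l$, and $R=s\delta$. We claim that the following invariant persists.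

> The summands not yet merged and $\delta$ lie in $\mathcal S_j$, the merged summands lie in $\mathcal S_{j+1}$, and all of them are non-zero.

At the start of the round this is the induction hypothesis. Consider one merge, of $P_1,P_2\in\mathcal S_j$.

**Step 1: the new summand.** We check that $(1-2P_1)^2+4P_1P_2$ is a non-zero element of $\mathcal S_{j+1}$. By Lemma 5(2), $P_1P_2\in\mathcal S_j$. By Lemma 5(4) with $a=1-2P_1$, $b=2$, $\sigma=P_1P_2$, the new summand is in $\mathcal S_{j+1}$. By Lemma 5(1), $P_1P_2$ is a sum of squares, and it is non-zero because $A$ is an integral domain. So the new summand is a sum of squares of real polynomials that are not all zero. Such a sum is non-zero, since it is positive at any point where one of those polynomials does not vanish.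

**Step 2: the other summands and $\delta$.** Each other summand is multiplied by $4P_1$, and $R=s\delta$ becomes $s\cdot4P_1\delta$, so $\delta$ is replaced by $4P_1\delta$. The factor $4P_1$ is non-zero. It lies in $\mathcal S_j$, since $4=2^2\in\mathcal S_0\subset\mathcal S_j$ and $\mathcal S_j$ is closed under multiplication; by Lemma 5(3) it also lies in $\mathcal S_{j+1}$. By Lemma 5(2), unmerged summands and $\delta$ stay in $\mathcal S_j$, and merged summands stay in $\mathcal S_{j+1}$. All remain non-zero because $A$ is a domain.

So the invariant persists. After all $2^{k-j-1}$ pairs have been merged, there are $2^{k-j-1}$ non-zero summands in $\mathcal S_{j+1}$ and a non-zero $\delta\in\mathcal S_j\subset\mathcal S_{j+1}$. This is the statement for $j+1$. $\square$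

Note that $s$ itself never has to lie in any $\mathcal S_j$, and it does not, since it takes negative values. It is carried along as a single factor, and on the sphere $|x|^2=s$ accounts for it.

## Proof of Theorem 1

Let $2^k\le n<2^{k+1}$.

**Step 1: the map on the largest sphere.** This step produces one map that serves all $n$ in the range. Proposition 7 with $j=k$ gives non-zero $\varepsilon,\delta\in\mathcal S_k$ with $\varepsilon+s\delta=1$. By definition of $\mathcal S_k$ there are $2^k\times2^k$ matrices $E,D$ over $A$ with $E^TE=\varepsilon I$ and $D^TD=\delta I$. Lemma 4 with $m=p=2^k$ gives the polynomial map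
$$F(x,y)=\big(1-2\varepsilon(y),\ 2E(y)D(y)x\big):\ \mathbb S^{2^{k+1}-1}\to\mathbb S^{2^k}.$$
(For $k=0$ this is $(x,y)\mapsto(1-2y^2,2yx)$, a map of degree $2$ on the circle.)

**Step 2: restriction to $\mathbb S^n$.** This step gives the upper bound. Let $X\subset\mathbb R^{2^k}$ be a coordinate subspace of dimension $n+1-2^k$, a number between $1$ and $2^k$. The great sphere $\mathbb S^{2^{k+1}-1}\cap(X\times\mathbb R^{2^k})$ has dimension $n$. Since $\delta\ne0$ and $\dim X\ge1$, Lemma 4 says that $F$ is non-constant on it. Hence $q(n)\le2^k$.

**Step 3: the lower bound.** By (1), which rests on Wood's theorem for $1\le r<2^k$ and on connectedness for $r=0$, we have $q(n)\ge2^k$. So $q(n)=2^k$.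

**Step 4: all pairs $(n,r)$.** This step translates the value of $q$ into the classification. Since $2^k=2^{\lfloor\log_2n\rfloor}$, for $r\ge2^k$ compose the map of Step 2 with a great-sphere inclusion $\mathbb S^{2^k}\subset\mathbb S^r$ to get a non-constant polynomial map $\mathbb S^n\to\mathbb S^r$. For $1\le r<2^k$ none exists, by Step 3.

**Step 5: Wood's condition is necessary.** Let $1\le r\le n-1$. We claim that $\{r+1,\dots,n\}$ contains a power of $2$ if and only if $r<2^k$. If $2^i$ is in the set, then $2^i\le n$ gives $i\le k$, so $r<2^i\le2^k$. Conversely, if $r<2^k$, then $r+1\le2^k\le n$, and $2^k$ is in the set. By Step 4, for such $r$ every polynomial map $\mathbb S^n\to\mathbb S^r$ is constant if and only if Wood's condition holds. $\blacksquare$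

For example, $q(48)=\dots=q(63)=32$ and $q(64)=\dots=q(127)=64$.

*Integer coefficients.* All the matrices constructed above can be taken with entries that are polynomials with integer coefficients. In Theorem 1 the construction starts from the $1\times1$ matrices $(y_i)$ and $(1)$. It uses only products, block-diagonal doubling, multiplication by $2$, and the matrix (6) with $a=1-2P_1$, $b=2$, where $P_1$ is a diagonal entry of the Gram matrix $W_1^TW_1$ of a matrix $W_1$ already built for it. In Theorem 2 one takes the standard basis of the octonions, in which the product of two basis elements is $\pm$ a basis element, so the entries of $L_w$ are integer linear forms in $w$. So the maps of both theorems are defined over $\mathbb Z$.
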